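# Hamiltonian paths whose pairwise unions are Hamiltonian: the bound $\binom n2$ is always attained

## 1. End pairs and the guess $\binom n2$

Fix $n\ge 3$ and consider Hamiltonian paths on $[n]=\{1,\dots,n\}$, that is, undirected paths of length $n-1$ through all $n$ vertices. The union of two graphs on $[n]$ has as edge set the union of the two edge sets. For a fixed graph $G$, two Hamiltonian paths are $G$-different if their union contains a subgraph isomorphic to $G$. Two Hamiltonian paths are *Hamiltonian-cycle-different* if they are $C_n$-different, i.e. their union contains a Hamiltonian cycle on $[n]$. How many Hamiltonian paths can we have, any two of them Hamiltonian-cycle-different?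

The question comes from István Kovács and Dániel Soltész, "Triangle-different Hamiltonian paths", arXiv:1608.05237 (2016). The bound $\binom n2$ is known, and the conjecture is that it is attained for every $n$. A short count suggests this answer.

**Definition (end pair).** An end pair of a path is an ordered pair (endpoint, its neighbor on the path).

For example, the path $2,1,3,4$ has the end pairs $(2,1)$ and $(4,3)$. For $n\ge3$ a Hamiltonian path has exactly two end pairs, and they are distinct because the endpoints are.

**Lemma 1.** Let $n\ge 3$ and let $\mathcal F$ be a family of Hamiltonian paths on $[n]$ such that the union of any two members has minimum degree at least $2$. Then $|\mathcal F|\le\binom n2$, with equality if and only if every ordered pair $(v,w)$, $v\ne w$, is an end pair of exactly one member. Conversely, if every ordered pair is an end pair of exactly one member of a family, then the family has $\binom n2$ members and all its pairwise unions have minimum degree at least $2$.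

*Proof.* In a union $P\cup P'$ every vertex has degree at least $1$. A vertex $v$ has degree $1$ exactly when it is an endpoint of both paths with the same neighbor $w$, i.e. when $P$ and $P'$ share the end pair $(v,w)$. So all pairwise unions have minimum degree at least $2$ if and only if no ordered pair is an end pair of two members. Each member uses two of the $n(n-1)$ ordered pairs, so in that case $2|\mathcal F|\le n(n-1)$, with equality if and only if each ordered pair is used exactly once. The converse statement follows from the same two observations. $\square$

A graph with a Hamiltonian cycle has minimum degree at least $2$, so $\binom n2$ is an upper bound for our question, and the first guess is that it is the answer. We test it.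

For $n=3$ there are three Hamiltonian paths, and any two have the triangle as their union. The maximum is $3=\binom32$.

For $n=4$ let $A=\{12,34\}$, $B=\{13,24\}$, $C=\{14,23\}$ be the three perfect matchings of $K_4$. The union of any two of them is a 4-cycle. A Hamiltonian path consists of one whole matching (its two end edges) and one edge of another matching (its middle edge). Take the two paths "$A$ plus an edge of $B$", the two paths "$B$ plus an edge of $C$", and the two paths "$C$ plus an edge of $A$". The union of two paths of the same kind is the union of two matchings, and the union of two paths of different kinds contains two whole matchings. So all $6=\binom42$ paths are pairwise Hamiltonian-cycle-different. The cyclic choice matters: "$A$ plus $13$" is $2,1,3,4$ and "$A$ plus $14$" is $2,1,4,3$. They share the end pair $(2,1)$, and vertex $2$ has degree $1$ in the union.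

The guess is right for every $n$, and in a stronger form.

**Theorem 1.** For every $n\ge3$ there are $\binom n2$ pairwise Hamiltonian-cycle-different Hamiltonian paths on $n$ vertices. Together with the upper bound of Lemma 1, the maximum is exactly $\binom n2$.

**Theorem 2.** Let $\mathcal P$ be any graph property such that every Hamiltonian graph has $\mathcal P$ and every graph with $\mathcal P$ has minimum degree at least $2$. For every $n\ge3$, the maximum size of a family of Hamiltonian paths on $[n]$ whose pairwise unions all have $\mathcal P$ is exactly $\binom n2$. In a family attaining it, every ordered pair $(v,w)$, $v\ne w$, occurs exactly once as (endpoint, its neighbor) of a member; for $\mathcal P$ = "minimum degree at least $2$" this characterizes the optimal families. Moreover, for odd $n$, $K_n$ has a Hamiltonian decomposition such that $(C-e)\cup(C'-f)$ is Hamiltonian for any two of its cycles $C\ne C'$ and any $e\in C$, $f\in C'$.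

Here a Hamiltonian decomposition of $K_n$ is a partition of its edge set into Hamiltonian cycles. For example, $K_5$ decomposes into $(1\,2\,3\,4\,5)$ and $(1\,3\,5\,2\,4)$.

## 2. Deleting one edge from each of two disjoint Hamiltonian cycles

For odd $n$ a first attempt presents itself. Take any Hamiltonian decomposition of $K_n$; it has $\frac{n-1}2$ cycles. From each cycle delete each of its $n$ edges in turn. This gives $\frac{n-1}{2}\cdot n=\binom n2$ paths. An ordered pair $(v,w)$ is an end pair exactly once: the edge $vw$ lies in one cycle $C$, and the edge deleted from $C$ must be the other edge of $C$ at $v$. By Lemma 1 all unions have minimum degree at least $2$. Two paths from the same cycle have that cycle as their union. For $n=5$ two paths from different cycles have as their union $K_5$ minus two edges, and this is enough.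

**Fact.** $K_5$ minus any two edges is Hamiltonian.

*Proof.* If the two edges are disjoint, the minimum degree is $3\ge\frac52$, and Dirac's theorem applies (a graph on $m\ge3$ vertices with minimum degree at least $m/2$ is Hamiltonian). If they share a vertex $v$, join $v$ to its two remaining neighbors and connect these by a Hamiltonian path of the $K_4$ on the other four vertices. $\square$

So for $n=5$ the maximum is $10$. For larger $n$ the attempt would be finished if two edge-disjoint Hamiltonian cycles always stayed Hamiltonian together after the loss of one edge each. They do not. On the ten vertices $1,\dots,5,1',\dots,5'$ let $C$ consist of the paths $1\,2\,3\,4\,5$ and $1'2'3'4'5'$ and the edges $11'$, $55'$. Let $C'$ consist of the paths $1\,3\,5\,2\,4$ and $1'3'5'2'4'$ and the edges $14'$, $41'$. Both are Hamiltonian cycles, and they have no common edge. Delete $55'$ from $C$ and $41'$ from $C'$. The only edges left between the two halves are $11'$ and $14'$, which both contain the vertex $1$. So $1$ is a cut vertex, and the graph is not Hamiltonian, although every degree is at least $2$.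

Edge-disjointness alone is therefore not enough: we must choose the cycles and use their structure. For even $n$ there is a second obstacle, since $K_n$ has odd degrees and no Hamiltonian decomposition at all. The case $n=4$ suggests the remedy: use perfect matchings, cyclically.

## 3. Classes of constant sum

Let $N=n-1\ge2$ and take the vertex set $\mathbb Z_N\cup\{\infty\}$. For $i\in\mathbb Z_N$ put
$$M_i=\{\{x,y\}:x\ne y,\ x+y=i\}\cup\{\{\infty,x\}:2x=i\}. \tag{1}$$
Every $x\in\mathbb Z_N$ lies in exactly one edge of $M_i$: the edge to $i-x$ if $i-x\neq x$, and the edge to $\infty$ otherwise. The classes $M_i$ are pairwise disjoint and cover $K_n$. If $N$ is odd, $\infty$ lies in exactly one edge of each $M_i$, so $M_i$ is a perfect matching. If $N$ is even, $\infty$ lies in two edges of $M_i$ for even $i$ and in none for odd $i$.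

For $N=4$, for instance, $M_0=\{13,\infty0,\infty2\}$, $M_1=\{01,23\}$, $M_2=\{02,\infty1,\infty3\}$, $M_3=\{03,12\}$. Here $M_0\cup M_1$ is the 5-cycle $\infty,0,1,3,2$ and $M_2\cup M_3$ is the 5-cycle $\infty,1,2,0,3$.

**Lemma 2.** For every $s$ if $N$ is odd, and for every even $s$ if $N$ is even, $C_s:=M_s\cup M_{s+1}$ is a Hamiltonian cycle.

*Proof.* The map $x\mapsto x-s/2$, $\infty\mapsto\infty$ sends $M_i$ to $M_{i-s}$, so we may take $s=0$. Consider
$$\infty,\ 0,\ 1,\ -1,\ 2,\ -2,\ \dots,\ \infty .$$
Its edges alternate in sum: $2\cdot0=0$, then $1,0,1,0,\dots$. The last vertex before $\infty$ is $N/2$ if $N$ is even, and $2\cdot\frac N2=0$; it is $-(N-1)/2$ if $N$ is odd, and $-2\cdot\frac{N-1}2=1$. So this is a Hamiltonian cycle contained in $M_0\cup M_1$. It equals $M_0\cup M_1$, because $M_0\cup M_1$ has degree $2$ at every vertex. $\square$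

**The family.** If $n$ is odd ($N$ even), take all paths $C_s-e$ with $s\in\{0,2,\dots,N-2\}$ and $e\in C_s$. There are $\frac N2\cdot n=\binom n2$ pairs $(s,e)$, and the $C_s$ decompose $K_n$. If $n$ is even ($N$ odd), take all paths $C_s-e$ with $s\in\mathbb Z_N$ and $e\in M_{s+1}$. There are $N\cdot\frac n2=\binom n2$ pairs $(s,e)$.

We must show that for $(s,e)\ne(t,f)$ the union of the two paths contains a Hamiltonian cycle. In particular the two paths are then distinct, as a path contains no cycle.

Two kinds of pairs are easy. If $s=t$, then $e\neq f$ and the union is $C_s$. If $N$ is odd and $t=s\pm1$, the two paths contain $M_s$ and $M_t$ entirely, so their union contains $C_s$ or $C_t$. These cover everything for $n=4$, where we recover the family of Section 1.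

## 4. Regrouping the four classes: $0+\delta=1+(\delta-1)$

For the remaining pairs let $d=t-s$, represented with $2\le d\le N-2$ ($d$ even if $N$ is even); so $N\ge4$. Translate by $s/2$ (an integer translation if $N$ is even) so that $s=0$, and put
$$\delta=d+1\in[3,N-1]\quad(\delta\text{ odd if }N\text{ is even}).$$
The two cycles are $C_0=M_0\cup M_1$ and $C_d=M_{\delta-1}\cup M_\delta$. We regroup the four classes as follows.
$$H=M_0\cup M_\delta,\qquad V=M_1\cup M_{\delta-1},\qquad \Gamma=\Gamma(\delta)=H\cup V=C_0\cup C_d. \tag{2}$$
The sums $0,1,\delta-1,\delta$ are distinct mod $N$, so the four classes are disjoint. Every vertex has exactly two H-edges and two V-edges. For $x\in\mathbb Z_N$ and for $\infty$ with $N$ odd this is clear. For $N$ even, $\delta$ is odd, and the H-edges at $\infty$ are the two in $M_0$, the V-edges at $\infty$ the two in $M_{\delta-1}$. Edges at $\infty$ are called *∞-edges*.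

The reason for regrouping is that $0+\delta=1+(\delta-1)$. Hence the walk with consecutive sums $0,1,\delta,\delta-1$ closes up:
$$x,\quad -x,\quad 1+x,\quad \delta-1-x,\quad x .$$
So $\Gamma$ is full of 4-cycles whose edges alternate between $H$ and $V$. The set $H$ is a 2-factor (a spanning subgraph in which every degree is $2$, i.e. a disjoint union of cycles covering all vertices). If a 4-cycle has its two H-edges in different cycles of $H$, then trading them for the two V-edges joins these cycles. The plan is to start from $H$, or from $V$, instead of the cycles $C_0$ and $C_d$, and to have enough freedom in the trades to get rid of a prescribed edge and never pick up another one.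

The graph to study is $\Gamma-e-f$ with $e\in M_0\cup M_1$ and $f\in M_{\delta-1}\cup M_\delta$, where moreover $e\in M_1$, $f\in M_\delta$ if $N$ is odd.

**Duality.** Choose $\kappa$ with $2\kappa=\delta-1$ in $\mathbb Z_N$ (possible, as $\delta-1$ is even if $N$ is even). The map $x\mapsto x-\kappa$, $\infty\mapsto\infty$ sends $M_i$ to $M_{i-\delta+1}$. With $\delta'=N+2-\delta\in[3,N-1]$ (odd if $N$ is even) it sends
$$M_{\delta-1}\to M_0,\qquad M_1\to M_{\delta'},\qquad M_0\to M_{\delta'-1},\qquad M_\delta\to M_1 .$$
So it is an isomorphism $\Gamma(\delta)\to\Gamma(\delta')$ that exchanges the roles of $H$ and $V$.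

**Proposition A.** For every H-edge $a$ and V-edge $b$, $\Gamma(\delta)-a-b$ is Hamiltonian.

**Proposition B.** If $N$ is even, $e\in M_1$ and $f\in M_{\delta-1}$, then $\Gamma(\delta)-e-f$ is Hamiltonian.

**Theorems 1 and 2 from Propositions A and B.** The types $(e,f)\in M_1\times M_\delta$ and $M_0\times M_{\delta-1}$ consist of one V-edge and one H-edge, so A covers them; if $N$ is odd only the first type occurs. If $N$ is even, $M_1\times M_{\delta-1}$ is B. The type $M_0\times M_\delta$ goes under duality to $M_{\delta'-1}\times M_1$ in $\Gamma(\delta')$, which is again B. So all pairs of paths in our family are Hamiltonian-cycle-different, and Theorem 1 follows with Lemma 1. For Theorem 2, the family has the property $\mathcal P$ on all unions, and Lemma 1 gives the upper bound, the structure of optimal families, and the characterization for minimum degree at least $2$. The last statement of Theorem 2 is what we get for $N$ even with the decomposition $\{C_0,C_2,\dots,C_{N-2}\}$.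

It remains to prove A and B, for fixed $N\ge4$ and $\delta$ as above.

## 5. A grid on which H is horizontal and V is vertical

This section gives coordinates in which the 4-cycles above are unit squares. Let
$$g=\gcd(\delta,N),\qquad L=N/g,\qquad h=\tfrac{g-1}2 .$$
Since $\delta$ or $N$ is odd, $g$ is odd. As $g\le\delta<N$, we have $L\ge2$. If $N$ is even, $L$ is even; if $N$ is odd, $L\ge3$ is odd.

We want to place elements of $\mathbb Z_N$ on the grid points $(c,\theta)\in\mathbb Z^2$ ($c$ the row, $\theta$ the column) so that horizontal neighbors have sums $0,\delta$ alternately and vertical neighbors $1,\delta-1$ alternately. Two steps to the right from an even point ($c+\theta$ even) should then send $x$ to $-x$ to $\delta+x$. A step up and a step right should send $x$ to $\delta-1-x$ to $x+1$. Starting with $0$ at the origin, this forces the following formulas. For $c+\theta$ even put $\lambda(c,\theta)=\frac{\theta-c}2\delta+c\in\mathbb Z_N$, and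
$$\varphi(c,\theta)=\begin{cases}\lambda(c,\theta)&c+\theta\text{ even},\\-\lambda(c,\theta-1)&c+\theta\text{ odd}.\end{cases}\tag{3}$$

**Lemma 3.** For $c+\theta$ even, $\varphi(c,\theta)+\varphi(c,\theta+1)=0$ and $\varphi(c,\theta)+\varphi(c+1,\theta)=\delta-1$. For $c+\theta$ odd, these sums are $\delta$ and $1$. Consequently, around each grid point $P$ the left and right sums are $0,\delta$ in some order and the up and down sums are $1,\delta-1$ in some order. For a grid neighbor $Q$ of $P$ with sum $i$, the edge of $M_i$ at $\varphi(P)$ goes to $\varphi(Q)$ if $\varphi(Q)\ne\varphi(P)$, and to $\infty$ if $\varphi(Q)=\varphi(P)$. The two horizontal steps give the two H-edges at $\varphi(P)$, the two vertical steps the two V-edges.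

*Proof.* For $c+\theta$ even the horizontal sum is $\lambda(c,\theta)-\lambda(c,\theta)=0$, and the vertical sum is
$$\lambda(c,\theta)-\lambda(c+1,\theta-1)=\tfrac{\theta-c}2\delta+c-\tfrac{\theta-c-2}2\delta-c-1=\delta-1.$$
For $c+\theta$ odd the horizontal sum is $-\lambda(c,\theta-1)+\lambda(c,\theta+1)=\delta$, and the vertical sum is $-\lambda(c,\theta-1)+\lambda(c+1,\theta)=1$, as both have the same multiple $\frac{\theta-1-c}{2}\delta$. Moving one step left or down changes the parity of the starting point, which gives the two sums on each axis. The statement about edges is the description of $M_i$ after (1). $\square$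

**Lemma 4.** Let $k$ satisfy $k\delta\equiv-g\pmod N$, and put $s_0=g+2k$ (odd) and $\tau=1+s_0$ (even). Then, for all $c,\theta$,
$$\varphi(c,\theta+2L)=\varphi(c,\theta),\quad \varphi(-c,1-\theta)=\varphi(c,\theta),\quad \varphi(c+g,\theta+s_0)=\varphi(c,\theta),\quad \varphi(h+1,\theta)=\varphi(h,\tau-\theta).$$

*Proof.* The first holds since $L\delta=N\cdot\frac{\delta}{g}\equiv0$. For the second, if $c+\theta$ is even, then $-c+1-\theta$ is odd and the left side is $-\lambda(-c,-\theta)=\frac{\theta-c}2\delta+c=\lambda(c,\theta)$. If $c+\theta$ is odd, apply this to the point $(-c,1-\theta)$, whose coordinate sum is even. For the third, $g+s_0$ is even, and on even points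
$$\lambda(c+g,\theta+s_0)=\tfrac{\theta-c+2k}2\delta+c+g=\lambda(c,\theta)+k\delta+g=\lambda(c,\theta);$$
on odd points the formula follows by applying this to $(c,\theta-1)$. Finally, using the second and third identities and $g=2h+1$, $\varphi(h+1,\theta)=\varphi(-h-1,1-\theta)=\varphi(-h-1+g,1-\theta+s_0)=\varphi(h,\tau-\theta)$. $\square$

**Lemma 5.** $\varphi$ restricts to a bijection from $\{(0,\theta):1\le\theta\le L\}\cup\{(c,\theta):1\le c\le h,\ \theta\in\mathbb Z_{2L}\}$ onto $\mathbb Z_N$. In row $0$, $\varphi(0,\theta_1)=\varphi(0,\theta_2)$ if and only if $\theta_2\equiv\theta_1$ or $\theta_2\equiv1-\theta_1\pmod{2L}$.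

*Proof.* For $\theta=c+2j$ we have $\varphi(c,\theta)=j\delta+c$, and for $\theta=c+2j+1$ we have $\varphi(c,\theta)=-(j\delta+c)$. The multiples $j\delta$, $j\in\mathbb Z_L$, run through each multiple of $g$ in $\mathbb Z_N$ once. So as $\theta$ runs through $\mathbb Z_{2L}$, row $c$ takes every value $\equiv c\pmod g$ once and every value $\equiv-c\pmod g$ once. For $1\le c\le h$ we have $2\le 2c\le g-1$, so $c\not\equiv-c\pmod g$ and row $c$ is injective on $\mathbb Z_{2L}$. In row $0$ every multiple of $g$ is taken exactly twice, and by Lemma 4 the two places are $\theta$ and $1-\theta$, which differ in parity. Exactly one of them is in $[1,L]$ modulo $2L$. Since the classes $\pm c$, $0\le c\le h$, partition $\mathbb Z_g$, the claim follows. $\square$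

From now on we write $(c,\theta)$ for the vertex $\varphi(c,\theta)$, and $z_i=(0,i)$ for $1\le i\le L$.

**Lemma 6 (description (G), for $h\ge1$).** The H-edges form the disjoint cycles
$$R_0=\infty z_1z_2\cdots z_L\infty,\qquad R_c=(c,0)(c,1)\cdots(c,2L-1)(c,0)\quad(1\le c\le h).$$
The V-edges are: $z_i\sim(1,i)$ and $z_i\sim(1,1-i)$; $(c,\theta)\sim(c+1,\theta)$ for $1\le c<h$; and $(h,\theta)\sim(h,\tau-\theta)$, except that if $2\theta\equiv\tau\pmod{2L}$ (exactly two such $\theta$, differing by $L$) the vertex $(h,\theta)$ is joined to $\infty$ instead.

The form of this description is preserved, with $\tau$ replaced by $2-\tau$ (mod $2L$), by each of these relabelings: (R1) $\theta\mapsto1-\theta$ in the rows $c\ge1$, with the $z_i$ unchanged; (R2) $\theta\mapsto L+1-\theta$ in the rows $c\ge1$, with $z_i\mapsto z_{L+1-i}$.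

*Proof.* All edges are read off from Lemma 3. In row $0$, $\varphi(0,0)=\varphi(0,1)$ and $\varphi(0,L+1)=\varphi(0,-L)=\varphi(0,L)$, so $z_1$ and $z_L$ are H-joined to $\infty$. The step up from $z_i$ gives $(1,i)$, and the step down gives $\varphi(-1,i)=\varphi(1,1-i)$. The step up from row $h$ gives $\varphi(h+1,\theta)=\varphi(h,\tau-\theta)$. It is $(h,\theta)$ itself exactly if $2\theta\equiv\tau$, by injectivity of row $h\ge1$; as $\tau$ is even this means $\theta\equiv\tau/2\pmod L$.

Under (R1) the neighbors $(1,i),(1,1-i)$ of $z_i$ are swapped. Under (R2) they become $(1,L+1-i)$ and $(1,L+i)$, and $1-(L+1-i)\equiv L+i$, as it should be for $z_{L+1-i}$. Two columns with sum $\tau$ in row $h$ get the sum $2-\tau$, resp. $2L+2-\tau$. $\square$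

As an example take $N=6$, $\delta=3$: $g=3$, $h=1$, $L=2$, $k=1$, $s_0=5$, $\tau=6\equiv2\pmod4$. Row $0$ is $z_1=0$, $z_2=3$, and $R_0=\infty\,0\,3\,\infty$. Row $1$ is $(1,0),(1,1),(1,2),(1,3)=2,1,5,4$, with sums $3,0,3,0$. The V-edges are $\{0,1\},\{0,2\},\{3,5\},\{3,4\}$, then $(1,0)\sim(1,2)$, i.e. $\{2,5\}$, and finally $\infty1,\infty4$ (the columns with $2\theta\equiv2$). Their sums are $1,2,2,1,1,2,2$, as required. Trading the H-edges $\{0,3\},\{1,5\}$ for the V-edges $\{0,1\},\{3,5\}$ gives the Hamiltonian cycle $\infty,0,1,2,4,5,3,\infty$.

## 6. The case $h=0$: a Hamiltonian H-cycle with chords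

If $h=0$ then $g=1$, $L=N$, and there is only row $0$. Write $i$ for $z_i$, so the non-∞ vertices are now *relabeled* $1,\dots,N$. For $\theta\in\mathbb Z_{2N}$ let $[\theta]$ be the label of the vertex $\varphi(0,\theta)$. By Lemma 5 it is $\theta$ if $1\le\theta\le N$ and $1-\theta$ if $1-N\le\theta\le0$; in particular $[\theta]=[1-\theta]$.

**Lemma 7 (description (G0)).** Let $h=0$. The H-edges form the Hamiltonian cycle $\infty,1,2,\dots,N,\infty$. There is an integer $r$ with $2\le r\le N/2$ such that, with $D=2r-1\in[3,N-1]$ and $\bar r=N+1-r>r$, the V-edges are exactly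

* the shift chords $\{p,p+D\}$, $1\le p\le N-D$;
* the low chords $\{p,2r-p\}$, $1\le p<r$;
* the high chords $\{p,2\bar r-p\}$, $\bar r<p\le N$;
* $\infty r$ and $\infty\bar r$.

Shift chords have odd difference, low and high chords have even difference, and no low chord is a high chord. The mirror map $\rho:i\mapsto N+1-i$, $\infty\mapsto\infty$ is an automorphism preserving $H$ and $V$; it maps shift chords to shift chords and exchanges low and high chords, and $r$ and $\bar r$. Moreover, if $N=2r$ then $r$ is even. Precisely, $r\equiv r_0$ or $r\equiv1-r_0\pmod N$, where $(1-r_0)\delta\equiv1\pmod N$.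

*Proof.* The H-cycle is $R_0$, as in Lemma 6. Now $\tau=2+2k=2r_0$ with $r_0=1+k$, and $k\delta\equiv-1$ gives $(1-r_0)\delta\equiv1$. By Lemma 4 with $h=0$, the V-edges at $i$ go to $\varphi(1,i)=[2r_0-i]$ and to $\varphi(-1,i)=\varphi(1,1-i)=[2r_0-1+i]$ (to $\infty$ if the value is $i$). Since $[\theta]=[1-\theta]$, replacing $r_0$ by $1-r_0$ swaps these two rules.

First we exclude bad values of $r_0$. If $r_0\equiv1\pmod N$, the second rule with $i=1$ gives $[2]=2$ and makes $\{1,2\}$ a V-edge, although it is an H-edge; this is impossible. By the swap, $r_0\equiv0$ is impossible too. If $2r_0\equiv N+1\pmod{2N}$, both rules at $i=1$ give $N$ (as $[N]=[N+1]=N$), so $\{1,N\}$ would lie in both $M_1$ and $M_{\delta-1}$; this is impossible. Represent $r_0$ in $[1,N]$. Then $r_0\in[2,N-1]$ and $r_0\neq\frac{N+1}2$, so the smaller of $r_0$ and $N+1-r_0\equiv 1-r_0$ is an integer $r$ with $2\le r\le N/2$.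

Now we read off the edges. The V-edges at $i$ go to $[2r-i]$ and $[i+D]$. If $i\le2r-1$ then $[2r-i]=2r-i$. If $i\ge2r$ then $1-N\le2r-i\le0$ and $[2r-i]=1-2r+i=i-D$. If $i+D\le N$ then $[i+D]=i+D$. Otherwise $i+D-2N\in[1-N,-1]$ and $[i+D]=1-i-D+2N=2\bar r-i$. This is the list above; the value is $i$ itself exactly for $i=r$ (first rule) and $i=\bar r$ (second rule). Low and high chords have sums $2r\ne2\bar r$. The statements on $\rho$ are immediate, since $\rho$ turns the sum $2r$ into $2N+2-2r=2\bar r$.

Finally, $1-r_0$ is a unit mod $N$, so $r$ or $1-r$ is a unit mod $N$. If $N=2r$, then $r\ge2$ is not coprime to $2r$, so $1-r$ is a unit modulo the even number $N$. Hence $1-r$ is odd and $r$ is even. $\square$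

For example, let $N=5$, $\delta=3$. The labels $1,\dots,5$ stand for $0,3,2,1,4$; indeed $\infty,0,3,2,1,4,\infty$ has the sums $0,3,0,3,0,3$ in $\mathbb Z_5$, where an ∞-edge at $x$ counts with the sum $2x$. Here $k=3$, $r_0=4$, so $r=2$, $D=3$, $\bar r=4$. The V-edges are the shift chords $\{1,4\},\{2,5\}$, the low chord $\{1,3\}$, the high chord $\{3,5\}$, and $\infty2,\infty4$. In $\mathbb Z_5$ these are $\{0,1\},\{3,4\},\{0,2\},\{2,4\},\infty3,\infty1$, with sums $1,2,2,1,1,2$.

## 7. The second view, levels, and faces

**The V-view.** By duality, $\Gamma$ has a second description, pulled back from $\Gamma(\delta')$, in which V-edges play the role of horizontal edges and H-edges the role of vertical ones. Its parameters are $\delta'$, $g'=\gcd(\delta',N)=\gcd(\delta-2,N)$, $L',h',\tau',r',\bar r',D'$, and its coordinates carry a prime. We speak of V-rows, V-gaps and so on for it, and of the H-view for the original. Since $g,g'$ are odd and $\gcd(g,g')$ divides $2$, they are coprime.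

**Definition (level, gap, column).** The level of a vertex $\ne\infty$ is its row $c\in\{0,\dots,h\}$ (so if $h=0$ all levels are $0$). For $0\le c\le h-1$, the V-edges joining level $c$ to level $c+1$ form gap $c$. Such an edge has a well-defined column $\theta\in\mathbb Z_{2L}$: its upper end is $(c+1,\theta)$, and its lower end is $\varphi(c,\theta)$. Edges of one gap correspond bijectively to columns. V-levels are defined in the same way in the V-view.

In gap $0$ the vertex $z_i$ is the lower end of the edges of columns $i$ and $1-i$. In the example $N=6$, $\delta=3$, gap $0$ consists of $\{0,2\},\{0,1\},\{3,5\},\{3,4\}$ in columns $0,1,2,3$.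

**Lemma 8.** In the H-view (and dually, with H and V exchanged, in the V-view):

* (L1) non-∞ H-edges join vertices of equal level, and the H-neighbors of $\infty$ have level $0$;
* (L2) $\infty$ has exactly two V-neighbors, and they have level $h$;
* (L3) if $h\ge1$: both V-neighbors of a level-0 vertex have level $1$; a vertex of level $1\le c\le h-1$ has one V-neighbor on each of the levels $c\pm1$; a vertex of level $h$ has one V-neighbor at level $h-1$, and the other is at level $h$ or is $\infty$.

*Proof.* Read this off from (G) and (G0). $\square$

**Definition (face).** A face is a 4-cycle in $\Gamma-\infty$ whose edges lie, in cyclic order for one of the two directions, in $M_0,M_1,M_\delta,M_{\delta-1}$. An H-gap face is a face whose two H-edges lie in different cycles of the 2-factor $H$; a V-gap face is a face whose two V-edges lie in different cycles of $V$.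

The notion of face is the same in both views: duality maps the four classes, in this order, to $M_{\delta'-1},M_{\delta'},M_1,M_0$, which is the pattern for $\delta'$ read backwards. Thus V-gap faces are the H-gap faces of the V-view.

A unit grid square whose four sides all give non-∞ edges gives a face. By Lemma 3, the sums of the bottom, right, top, left sides of the square with lower left corner $(c,\theta)$ are $0,1,\delta,\delta-1$ if $c+\theta$ is even and $\delta,\delta-1,0,1$ if it is odd. Adjacent corners are distinct vertices as the sides are non-∞ edges. Opposite corners are distinct as well: otherwise two consecutive sides would be the same edge, lying in two different $M_i$.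

**Lemma 9.** Let $h\ge1$, and let $F(c,\theta)$ be the square with corners $(c,\theta),(c,\theta+1),(c+1,\theta+1),(c+1,\theta)$, so that its vertical sides are the edges of columns $\theta,\theta+1$ in gap $c$. The H-gap faces are exactly the $F(c,\theta)$ with $1\le c\le h-1$, $\theta\in\mathbb Z_{2L}$, and the $F(0,\theta)$ with $\theta\not\equiv0,L\pmod{2L}$. The lower edge of $F(0,\theta)$ is $z_iz_{i+1}$ for $\theta=i$ and for $\theta=-i$ ($1\le i\le L-1$). So gap $c\ge1$ has $2L$ such faces and gap $0$ has $2L-2$. For a given $c$:

* an edge of $R_{c+1}$ is the upper edge of at most one of them, and an edge of $R_c$, $c\ge1$, is the lower edge of exactly one;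
* a V-edge in gap $c$ lies in at most two of the $F(c,\cdot)$, those with $\theta$ equal to its column or its column minus $1$, and in no $F(c_1,\cdot)$ with $c_1\ne c$; V-edges in no gap, in particular ∞-edges, lie in none of these faces.

*Proof.* For $c\ge1$ all four sides are non-∞ edges. For $c=0$ this fails exactly if the bottom side is an ∞-edge, i.e. $\varphi(0,\theta)=\varphi(0,\theta+1)$, i.e. $\theta+1\equiv1-\theta$, i.e. $\theta\in\{0,L\}$. Otherwise we have a face, with H-edges in the different cycles $R_c,R_{c+1}$. Conversely, let an H-gap face be given. Non-∞ vertices of equal level lie on the same cycle of $H$, so its V-edges join different levels, and by (L3) they lie in one gap $c$. The upper ends $(c+1,\theta_1),(c+1,\theta_2)$ are joined by an H-edge, so $\theta_2=\theta_1\pm1$, and the face is some $F(c,\theta)$. If $c=0$, its lower corners are distinct, so $\theta\ne0,L$. For the lower edges in gap $0$ use $\varphi(0,-i)=z_{i+1}$ and $\varphi(0,1-i)=z_i$. The rest is clear, as $2L\ge4$. $\square$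

A face $F(c,\cdot)$ is determined by its gap and its two columns, so the relabelings (R1) and (R2) turn $F(c,\theta)$ into $F(c,-\theta)$ and $F(c,L-\theta)$. The set of H-gap faces and all statements of Lemma 9 stay valid after relabeling. From now on $F(0,0)$ and $F(0,L)$ are not counted as faces.

We use three standard operations.

**Merging.** Suppose a 2-factor contains two opposite edges of a 4-cycle of $\Gamma$ and these lie in different cycles of the 2-factor. The other two edges of the 4-cycle join these two cycles, so they are not in the 2-factor. Replacing the first two edges by the other two merges the two cycles into one and leaves the remaining cycles unchanged.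

**Rotation.** If $v_1\dots v_m$ is a path and $v_mv_i$ is an edge with $i\le m-2$, then $v_1\dots v_iv_mv_{m-1}\dots v_{i+1}$ is a path.

**Shrinking.** Suppose a path ends with the run $y_{-j\varepsilon},\dots,y_{j\varepsilon}$ (indices monotone, $2j+1$ vertices, $\varepsilon=\pm1$), and $y_{-i}y_i$ is an edge for $1\le i\le j$. If $j\ge1$, rotating along $y_{-j\varepsilon}y_{j\varepsilon}$ gives a path ending with the run from $y_{(j-1)\varepsilon}$ to $y_{-(j-1)\varepsilon}$. This is the same situation with $j-1,-\varepsilon$ in place of $j,\varepsilon$. Iterating, after $q$ rotations the end is $y_{(-1)^q\varepsilon(j-q)}$, for $0\le q\le j$. The part of the path before the run never changes.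

## 8. Zigzags and exchanges when $h=0$

Throughout this section $h=0$ and we use (G0). "H-edge $p$" means $\{p,p+1\}$, and $p$ is its index. The low chords are the pairs $\{r-j,r+j\}$, $1\le j\le r-1$. This suggests a cycle that winds outward from $r$.

**Lemma 10 (zigzags).** For $\sigma=\pm1$ let $Z^\sigma$ be: $\infty,r$; step to $r+\sigma$; cross the low chord to $r-\sigma$; step to $r-2\sigma$; cross to $r+2\sigma$; step to $r+3\sigma$; and so on, until the second vertex of $\{1,2r-1\}$ is reached; then go to $2r$, by the H-edge $\{2r-1,2r\}$ or the shift chord $\{1,2r\}$, and on to $2r+1,\dots,N,\infty$. This is a Hamiltonian cycle not using $\infty1$. For one sign, call it $Z_{odd}$: all H-edges used with index in $[1,D]$ have odd index, and the V-edges are $\infty r$ and the low chords. For the other sign, call it $Z_{even}$: all H-edges used with index in $[1,D]$ have even index, and the V-edges are $\infty r$, the low chords and $\{1,2r\}$.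

*Proof.* The walk visits $r$, then both vertices at distance $1$ from $r$, then both at distance $2$, up to distance $r-1$; then $2r,\dots,N$. So it is a Hamiltonian cycle, and its ∞-edges are $\infty r$ and $\infty N$.

The step from distance $j$ to distance $j+1$ ($0\le j\le r-2$) lies on the side $\epsilon=\sigma(-1)^j$ of $r$. Its index is $r+j$ if $\epsilon=1$ and $r-j-1$ if $\epsilon=-1$. If $\sigma=1$, then $\epsilon=1$ means $j$ even and $\epsilon=-1$ means $j$ odd, and the index is $\equiv r\pmod2$ in both cases. If $\sigma=-1$ the parities of $j$ are swapped and the index is $\equiv r+1$. After crossing at distance $r-1$ we are at $r-\sigma(-1)^r(r-1)$.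

If $\sigma(-1)^r=-1$, this is $2r-1$, and we continue by H-edge $2r-1=D$, which has odd index. Either $\sigma=1$ and $r$ is odd, or $\sigma=-1$ and $r$ is even; so all the step indices are odd. If $\sigma(-1)^r=1$, we are at $1$ and continue by $\{1,2r\}$. Either $\sigma=1$ and $r$ is even, or $\sigma=-1$ and $r$ is odd; so all the step indices are even. The H-edges among $2r,\dots,N$ have index greater than $D$. $\square$

In the example $N=5$, $r=2$: $Z_{even}=\infty,2,3,1,4,5,\infty$ and $Z_{odd}=\infty,2,1,3,4,5,\infty$.

**Lemma 11.** If $h=0$, $a$ is a non-∞ H-edge and $b$ is any V-edge, then $\Gamma-a-b$ is Hamiltonian.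

*Proof.* Let $a=\{p,p+1\}$, $1\le p\le N-1$.

**Step 1.** This step disposes of most $a$ by trading two H-edges of the H-cycle for two shift chords. For $1\le q\le N-1-D$ let $S_q$ remove the H-edges $q$ and $q+D$ from the H-cycle and add the shift chords $\{q,q+D\},\{q+1,q+1+D\}$. The result is the Hamiltonian cycle
$$\infty,1,\dots,q,\ q+D,q+D-1,\dots,q+1,\ q+D+1,\dots,N,\infty .$$
Both $S_p$ (which exists if $p\le N-1-D$) and $S_{p-D}$ (which exists if $p\ge D+1$) remove $a$. We are done if one of them exists and does not use the chord $b$. Since $D\ge3$, the smaller ends $p,p+1$ of the chords of $S_p$ differ from the smaller ends $p-D,p-D+1$ for $S_{p-D}$. So the two have no common chord, and if both exist we are done. Two cases remain: (i) exactly one exists, and it uses $b$; (ii) none exists.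

**Step 2.** This step treats case (i) with the zigzags, up to one exception. The mirror map sends H-edge $p$ to H-edge $N-p$ and the cycle of $S_p$ to that of $S_{N-p-D}$. So by mirroring we may assume that $S_p$ is the one that exists. Thus $p\le N-1-D$, $p\le D$, and $b\in\{\{p,p+D\},\{p+1,p+1+D\}\}$. Since $p\in[1,D]$, one of $Z_{odd},Z_{even}$ avoids $a$. It also avoids the shift chord $b$, unless it is $Z_{even}$ and $b=\{1,2r\}=\{1,1+D\}$, which forces $p=1$. So the exception is $a=\{1,2\}$, $b=\{1,2r\}$, and then $N\ge D+2=2r+1$.

**Step 3.** This step settles the exception for $r\ge3$, by splitting the H-cycle and merging again. Remove $\{1,2\},\{2r-2,2r-1\}$ from the H-cycle and add the low chords $\{1,2r-1\},\{2,2r-2\}$. This gives the two cycles $I=(2,3,\dots,2r-2)$, of length $2r-3\ge3$, and $O=(\infty,1,2r-1,2r,\dots,N)$. If $N\ge2r+2$, merge via $\{2,3\}\in I$ and $\{2r+1,2r+2\}\in O$ with the shift chords $\{2,2r+1\},\{3,2r+2\}$. If $N=2r+1$, then $\bar r=r+2$; merge via $\{3,4\}\in I$ and $\{2r,2r+1\}\in O$ with the high chords $\{3,2r+1\},\{4,2r\}$. Their sum is $2r+4=2\bar r$, and $2r>\bar r$ as $r\ge3$. In both cases the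 neighbors of $1$ are $\infty$ and $2r-1$, so $a$ and $b$ are avoided.

**Step 4.** This step settles the exception for $r=2$ by an explicit cycle. Here $D=3$, $N\ge5$, $\bar r=N-1$. Take $\infty,1,3,2,5,4,7,6,\dots$, ending $\dots,N,N-1,\infty$ if $N$ is odd and $\dots,N-1,N-2,N,\infty$ if $N$ is even. Besides H-edges it uses the low chord $\{1,3\}$, the shift chords $\{2,5\},\{4,7\},\dots$, and at the end $\infty\bar r$, resp. the high chord $\{N-2,N\}$. The neighbors of $1$ are $\infty$ and $3$, so $\{1,2\}$ and $\{1,4\}$ are avoided.

**Step 5.** This step treats case (ii) by comparing a zigzag with a mirrored zigzag. Now $N-D\le p\le D$. Some $Z\in\{Z_{odd},Z_{even}\}$ avoids $a$. Since $\rho(a)$ has index $N-p\in[1,D]$, some $Z'\in\{Z_{odd},Z_{even}\}$ avoids $\rho(a)$, so $\rho(Z')$ avoids $a$. The V-edges of $Z$ are $\infty r$, low chords, and maybe $\{1,2r\}$. The V-edges of $\rho(Z')$ are $\infty\bar r$, high chords, and maybe $\{N-D,N\}$. By Lemma 7 these sets are disjoint, except that both may contain $\{1,2r\}=\{N-D,N\}$ when $N=2r$. So one of $Z,\rho(Z')$ avoids $b$, unless $N=2r$ and $b=\{1,N\}$. In that situation, if $p$ is even,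 $Z_{odd}$ avoids $a$ and $b$. So let $p$ be odd. By Lemma 7, $r$ is even.

**Step 6.** This step finishes the remaining situation $N=2r$, $b=\{1,N\}$, $p$ odd, $r$ even. If $r=2$, then $n=5$ and $\Gamma$ has $10$ edges, so $\Gamma=K_5$, and the Fact of Section 2 applies.

Let $r\ge4$; here $D=2r-1$ and $\bar r=r+1$. Mirroring maps $p\mapsto2r-p$ (again odd) and fixes $b$. It maps $r-1\mapsto r+1$ and $2r-1\mapsto1$, and $r+1,1\notin\{r-1,2r-1\}$ as $r\ge4$. So we may assume $p\notin\{r-1,2r-1\}$; also $p\ne r$, as $p$ is odd. Put $q=\min(p,2r-1-p)$. Then $q\ge1$, and since $q\le r-1$ with equality only for $p\in\{r-1,r\}$, we have $1\le q\le r-2$. Remove the H-edges $q$ and $2r-1-q$ (one of them is $a$) from the H-cycle and add the low chords $\{q,2r-q\},\{q+1,2r-1-q\}$. This gives the cycles $I=(q+1,\dots,2r-1-q)$, of length $2r-1-2q\ge3$, and $O=(\infty,1,\dots,q,2r-q,\dots,2r)$. Merge via $\{q+1,q+2\}\in I$ and $\{2r-q,2r-q+1\}\in O$ with the high chords $\{q+1,2r+1-q\},\{q+2,2r-q\}$. Their sum is $2r+2=2\bar r$, and $2r-q>r+1=\bar r$. The result avoids $a$, and it avoids $b$ since it uses no shift chord. $\square$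

**Lemma 12.** If $h=0$, $a$ is an H-edge at $\infty$ and $b$ is a V-edge at $\infty$, then $\Gamma-a-b$ is Hamiltonian.

*Proof.* Mirroring, let $a=\infty1$. If $b=\infty\bar r$, take $Z^\sigma$, whose ∞-edges are $\infty r$ and $\infty N$. Let $b=\infty r$. It is enough to find a Hamiltonian path of $\Gamma-\infty$ from $N$ to $\bar r$ and to add $\infty N,\infty\bar r$.

**Step 1.** This step reaches every end in $[2,2r-1]$. *Claim: for each $x\in[2,2r-1]$ there is a Hamiltonian path of $\Gamma-\infty$ from $N$ to $x$ starting $N,N-1,\dots,2r$.* Rotate $N,N-1,\dots,1$ along the shift chord $\{1,2r\}$: the result $N,\dots,2r,1,2,\dots,2r-1$ ends with the run from $r-(r-1)$ to $r+(r-1)$. Or rotate along the low chord $\{1,2r-1\}$: the result $N,\dots,2r,2r-1,1,2,\dots,2r-2$ ends with the run from $r-(r-2)$ to $r+(r-2)$. Shrink along low chords, with $y_i=r+i$. The first run gives the ends $r+(-1)^q(r-1-q)$, $0\le q\le r-1$, and the second $r+(-1)^q(r-2-q)$, $0\le q\le r-2$. An offset of absolute value $m$ with $0\le m\le r-2$ occurs in the first list with sign $(-1)^{r-1-m}$ and in the second with sign $(-1)^{r-2-m}$, so both signs occur. The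 offset $r-1$ occurs in the first list. Together the offsets fill $[-(r-2),r-1]$, which proves the claim.

**Step 2.** This step moves the end upward by $2r-2$. Suppose $W$ is a Hamiltonian path of $\Gamma-\infty$ from $N$ to $y$ starting $N,N-1,\dots,y+D-1$, with $y+D\le N$. The successor of $y+D$ on $W$ is $y+D-1\ne y$, so we can rotate along the shift chord $\{y,y+D\}$. We get a path from $N$ to $y'=y+D-1=y+2r-2$ starting $N,\dots,y'+1$. So the hypothesis holds again for $y'$, provided $y'+D\le N$. For a path from the claim, with $y=x\ge2$, the hypothesis on the start holds since $x+D-1\ge2r$.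

**Step 3.** This step hits the end $\bar r$ exactly. Choose $x\in[2,2r-1]$ with $x\equiv\bar r\pmod{2r-2}$; the interval contains each residue once. As $\bar r\ge r+1\ge3$, we have $x\le\bar r$: if $\bar r\le2r-1$ then $x=\bar r$, and otherwise $\bar r\ge2r>x$. Extend $(\bar r-x)/(2r-2)$ times. The last extension needs $(\bar r-(2r-2))+D=\bar r+1\le N$, which holds as $\bar r=N+1-r\le N-1$, and the earlier ones need less. $\square$

## 9. Chains of faces and row-by-row paths when $h\ge1$

Throughout this section $h\ge1$ and we use (G). The first lemma chooses one face in every gap and merges all rows; the freedom of choice is used to avoid $b$.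

**Lemma 13.** Let $h\ge1$, let $a$ be an H-edge lying in an H-gap face $F^*$, and let $b\notin F^*$ be a V-edge. Suppose $L\ge3$, or $b$ is an ∞-edge. Then $\Gamma-a-b$ is Hamiltonian.

*Proof.* **Step 1.** This step chooses a face in each gap. Let $F^*$ have its H-edges in rows $c^*,c^*+1$; it is the face of gap $c^*$. Going down through the gaps $c^*-1,\dots,0$ and up through the gaps $c^*+1,\dots,h-1$, choose in each gap a face $F(c,\theta_c)$ that does not contain $b$ and whose edge in the row shared with the previously treated gap differs from the edge used there. By Lemma 9 this forbids at most one face because of the shared row and at most two because of $b$ (none if $b$ is an ∞-edge). There are at least $2L-2$ faces. If $L\ge3$, this is at least $4>3$. If $L=2$ and $b$ is an ∞-edge, it is at least $2>1$. So a choice exists, and all H-edges in the chosen faces are distinct.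

**Step 2.** This step merges. Perform the replacements in the order of gaps $0,1,\dots,h-1$, starting from the 2-factor $H$. Before gap $c$ is treated, the 2-factor consists of one cycle covering the rows $0,\dots,c$ and $\infty$, and of the intact cycles $R_{c+1},\dots,R_h$. The edge to be removed in row $c$ is still present. So each replacement is a merging step, and we end with a Hamiltonian cycle. It avoids $a$, which was removed with $F^*$, and $b$, which was never added. $\square$

The second lemma builds a Hamiltonian cycle through the rows in order, with prescribed ∞-edges.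

**Lemma 14.** Let $h\ge1$, $z\in\{z_1,z_L\}$, $z^*$ the other one, and $u$ a V-neighbor of $\infty$. There is a Hamiltonian cycle of $\Gamma$ whose ∞-edges are $\infty z,\infty u$ and which contains no V-edge at a level-0 vertex other than $z^*$.

*Proof.* **Step 1.** This step covers all rows below $h$. By (R2) let $z=z_1$. Start with $z_1,z_2,\dots,z_L$, then go to $(1,\theta_1)$ with $\theta_1\in\{L,L+1\}$; the V-neighbors of $z_L$ are $(1,L)$ and $(1,1-L)=(1,L+1)$. In each row $c=1,\dots,h-1$ run from $(c,\theta_c)$ in increasing direction through the whole row to $(c,\theta_c-1)$, then go up to $(c+1,\theta_{c+1})$ with $\theta_{c+1}=\theta_c-1$. The two choices of $\theta_1$ give two different entry vertices $(h,\theta_h)$ of row $h$; choose one for which the entry vertex is not $u$.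

**Step 2.** This step covers row $h$ and ends at $u$. Let $u=(h,t)$, so $2t\equiv\tau$, and put $y_i=(h,t+i)$, $i\in\mathbb Z_{2L}$. Then $y_iy_{-i}$ is a V-edge for $1\le i\le L-1$. Replacing $i$ by $-i$ if necessary, the entry vertex is $y_{-m}$ with $1\le m\le L$. Run through row $h$ with decreasing index, $y_{-m},y_{-m-1},\dots$, all the way round to $y_{-(m-1)}$. The path ends with the run $y_{m-1},\dots,y_{-(m-1)}$, and $m-1\le L-1$. Shrinking $m-1$ times gives a path with the same beginning, ending in $y_0=u$. Close it with $\infty u,\infty z_1$. The only V-edge used at a level-0 vertex is $z_L(1,\theta_1)$. $\square$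

## 10. One H-edge and one V-edge deleted: proof of Proposition A

The statement is self-dual: duality exchanges the roles of $a$ and $b$. We distinguish how many of the two are ∞-edges.

**Case 1: $a$ and $b$ are both ∞-edges.** This case is covered directly by the previous lemmas. If $h=0$, use Lemma 12. If $h\ge1$, use Lemma 14 with $\infty z\ne a$ and $\infty u\ne b$.

**Case 2: exactly one is an ∞-edge.** By duality let it be $b$. If $h=0$, use Lemma 11. Let $h\ge1$.

**Step 2a.** This step reduces to two special edges. If $a$ lies in an H-gap face, Lemma 13 applies, since the ∞-edge $b$ lies in no face. Now edges $z_iz_{i+1}$ lie in $F(0,i)$; edges of rows $1\le c<h$ lie in faces $F(c,\cdot)$; if $h\ge2$, edges of row $h$ lie in faces $F(h-1,\cdot)$; and if $h=1$, the edge $(1,\theta)(1,\theta+1)$ with $\theta\ne0,L$ lies in $F(0,\theta)$. So otherwise $h=1$, hence $g=3$, and $a$ is $(1,0)(1,1)$ or $(1,L)(1,L+1)$. By (R2) let $a=(1,0)(1,1)$. Its endpoints are the two V-neighbors of $z:=z_1$.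

**Step 2b.** This step treats the situation $L\ge3$ with no endpoint of $a$ V-joined to $\infty$, by splitting $R_1$ at $a$ and merging both parts with $R_0$. The hypothesis says $\tau\not\equiv0,2\pmod{2L}$, so we may take $\tau$ even with $4\le\tau\le2L-2$. Index the edge $(1,\theta)(1,\theta+1)$ of $R_1$ by $\theta$. Remove the edges $0$ and $\tau-1$ of $R_1$ and add the V-edges $(1,0)(1,\tau)$ and $(1,1)(1,\tau-1)$. We get a cycle $X$ on $(1,1),\dots,(1,\tau-1)$ and a cycle $Y$ on $(1,\tau),\dots,(1,2L)$, with $\tau-1\ge3$ and $2L-\tau+1\ge3$ vertices. So $X$ contains edge $1$ and $Y$ contains edge $2L-2\equiv-2$. Since $L\ge3$, $1$ and $-2$ are not in $\{0,L\}$ mod $2L$. Merge $X$ with $R_0$ via $F(0,1)$, whose lower edge is $z_1z_2$, and then $Y$ via $F(0,-2)$, whose lower edge is $z_2z_3$. This Hamiltonian cycle avoids $a$, and its only ∞-edges are those of $R_0$, so it avoids $b$.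

**Step 2c.** This step identifies what is left: $L=2$, or an endpoint of $a$ is V-joined to $\infty$. We claim that then $h'=0$, $r'=2$ and, after mirroring in the V-view if necessary, $a=\{1,3\}$ in V-view coordinates.

Suppose first that an endpoint $t$ of $a$ is V-joined to $\infty$. By (L1) in the V-view, $t$ has V-level $0$, and so does its V-neighbor $z\ne\infty$. But $\infty z\in H$, so $z$ has V-level $h'$ by (L2) in the V-view. Hence $h'=0$. In V-view coordinates, $V$ is the cycle $\infty,1,\dots,N,\infty$ and $t\in\{1,N\}$; mirror so that $t=1$. Then $z=2$, and $z\in\{r',\bar r'\}$ because $\infty z\in H$. As $3\mid N$ and $N>3$, we have $N\ge6$ and $\bar r'=N+1-r'\ge\frac N2+1>2$. So $r'=2$. The edge $a$ joins the V-neighbors $1$ and $3$ of $z=2$.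

Suppose now $L=2$. Then $N=6$, $\delta=3$, $\delta'=5$, $g'=1$, so $h'=0$. The congruence $(1-r_0')\cdot5\equiv1\pmod6$ gives $r_0'\equiv2$, so $r'=2$ and $\bar r'=5$. As $\infty z\in H$, $z\in\{2,5\}$; mirror so that $z=2$. Again $a$ joins the V-neighbors $1$ and $3$ of $z$.

**Step 2d.** This step finishes Case 2 by explicit cycles in V-view coordinates. We have $D'=3$, $\bar r'=N-1$, and $b=\infty1$ or $b=\infty N$, while $a=\{1,3\}$ is a low chord. If $b=\infty1$, take $\infty,2,1,4,3,6,5,\dots$, ending $\dots,N,N-1,\infty$ if $N$ is even and $\dots,N-1,N-2,N,\infty$ if $N$ is odd. It uses $\infty r'$, the shift chords $\{1,4\},\{3,6\},\dots$, edges of the V-cycle, and $\infty\bar r'$, resp. the high chord $\{N-2,N\}$ and $\infty N$. It avoids $\{1,3\}$ and $\infty1$. If $b=\infty N$, take $\rho(Z^\sigma)$ in the V-view. It does not use $\infty N$, because $Z^\sigma$ does not use $\infty1$. Its only chords are high chords and possibly the shift chord $\{N-D',N\}$, so it does not use the low chord $\{1,3\}$.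

**Case 3: neither is an ∞-edge.** If $g=1$, use Lemma 11; if $g'=1$, use Lemma 11 in the V-view. So let $g,g'\ge3$. They are coprime odd divisors of $N$; by duality assume $g>g'$. So $g\ge5$, $h\ge2$, $h'\ge1$, and, as $gg'\mid N$,
$$L=N/g\ge g'\ge3,\qquad L'=N/g'\ge g\ge5. \tag{4}$$
In particular Lemma 13 applies in either view: it suffices to find an H-gap face containing $a$ but not $b$, or a V-gap face containing $b$ but not $a$. Assume that every H-gap face containing $a$ contains $b$.

**Step 3a.** This step determines which $a$ remain. If $a=z_iz_{i+1}$, then $F(0,i)$ and $F(0,-i)$ contain $a$ and share no V-edge, their columns being $i,i+1\in[1,L]$ and $-i,1-i\in[1-L,0]$; one of them avoids $b$, a contradiction. If $a=(c,\theta)(c,\theta+1)$ with $2\le c\le h-1$, or $c=1$ and $\theta\ne0,L$ (note $1\le h-1$), then $F(c,\theta)$ and $F(c-1,\theta)$ contain $a$ and have their V-edges in different gaps; again one avoids $b$. So either $a$ is $(1,0)(1,1)$ or $(1,L)(1,L+1)$, or $a$ lies in row $h$.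

**Step 3b.** This step treats $a=(1,\theta)(1,\theta+1)$ with $\theta=0$ or $\theta=L$, by finding a V-gap face that contains $b$ and not $a$. We have $b\in F(1,\theta)$, so $b$ is in gap $1$ at an endpoint of $a$. Let $z=z_1$ if $\theta=0$ and $z=z_L$ if $\theta=L$. The endpoints of $a$ are the two V-neighbors of $z$. Write $a=\{p,q\}$, $b=\{p,w\}$. Since $\infty z\in H$, $z$ has V-level $h'$ by (L2) in the V-view, and hence so do its V-neighbors $p,q$. By (L3) in the V-view, $p$ has one H-neighbor of V-level $h'-1$, and the other is of V-level $h'$ or is $\infty$. As $q$ has V-level $h'$, the H-neighbor $p'\ne q$ of $p$ has V-level $h'-1$. The gap-1 face $F(1,\cdot)$ on the other side of $b$ has corners $p,p',w',w$ and V-edges $pw$, $p'w'$, which lie on the V-levels $h'$ and $h'-1$. So it is a V-gap face containing $b$. Its H-edges $pp'$ and $ww'$ differ from $a$, since $p'\ne q$ and $w,w'$ have level $2$. Lemma 13 in the V-view finishes.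

There remains $a=(h,\theta)(h,\theta+1)$. It lies in $F:=F(h-1,\theta)$, so $b\in F$: the edge $b$ is in gap $h-1\ge1$ at an endpoint of $a$.

**Step 3c.** This step treats the situation in which no endpoint of $a$ is V-joined to $\infty$, by splitting $R_h$ at $a$ and merging downward. Thus $2\theta\not\equiv\tau$ and $2\theta+2\not\equiv\tau\pmod{2L}$. Index the edges of $R_h$ by their first column. Remove the edges $\theta$ and $\tau-1-\theta$ of $R_h$, which are distinct, as the sum $\tau-1$ of the indices is odd. Add the V-edges $(h,\theta)(h,\tau-\theta)$ and $(h,\theta+1)(h,\tau-1-\theta)$. This gives a cycle $X$ on the arc from $\theta+1$ to $\tau-1-\theta$ and a cycle $Y$ on the arc from $\tau-\theta$ to $\theta$. Their numbers of vertices are $\equiv\tau-1-2\theta$ and $\equiv2\theta-\tau+1$ mod $2L$, hence odd. They are not $1$, since $\theta+1\not\equiv\tau-1-\theta$ and $\tau-\theta\not\equiv\theta$. So both are at least $3$, and each of $X,Y$ contains at least two edges of $R_h$, none of index $\theta$.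

Besides $F(h-1,\theta)$, $b$ lies in at most one face $F(h-1,\cdot)$. So we can choose edges of $R_h$, of index $\alpha$ in $X$ and of index $\beta$ in $Y$, with $b\notin F(h-1,\alpha)$ and $b\notin F(h-1,\beta)$. Their lower edges in $R_{h-1}$ are distinct, as $h-1\ge1$. In gap $h-2\ge0$ choose a face $F(h-2,\cdot)$ whose upper edge differs from both; at least $2L-2\ge4>2$ faces are available. In the gaps $h-3,\dots,0$ choose faces whose upper edge differs from the lower edge used just before. Starting from the 2-factor $R_0,\dots,R_{h-1},X,Y$, merge $R_{h-1}$ with $X$, then with $Y$, then with $R_{h-2}$, and so on down to $R_0$. All of these are merging steps. The resulting Hamiltonian cycle avoids $a$, which was removed. It also avoids $b$, which is a gap-$(h-1)$ edge in neither of the two faces used in that gap.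

**Step 3d.** This step starts the situation in which an endpoint $t$ of $a=\{t,q\}$ is V-joined to $\infty$, and finishes all but one subcase with Lemma 13 in the V-view. By (L1) in the V-view $t$ has V-level $0$, and by (L3) in the V-view $q$ has V-level $1$. Suppose $b$ is at $t$. Then $b$ is a non-∞ edge of V-row $0$ and lies in two V-gap faces $F'(0,i),F'(0,-i)$ with no common H-edge. One of them avoids $a$. Suppose $b=\{q,w\}$ and $h'\ge2$. Then $b$ lies in V-row $1$, hence in a V-gap face $F'(1,\cdot)$, whose H-edges join V-levels $1$ and $2$, while $a$ joins V-levels $0$ and $1$. So this face avoids $a$.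

**Step 3e.** This step pins down the last subcase, $b=\{q,w\}$ and $h'=1$, in V-view coordinates of the form (G). As $t$ is a V-neighbor of $\infty$, relabel by (R2) so that $t=z_1'$. Its H-neighbors are $(1,1)'$ and $(1,0)'$; relabel by (R1) if needed so that $q=(1,1)'$. The face $F$ has corners $t,q,w,t_2$, where $t_2\ne\infty$ is a V-neighbor of $t$, so $t_2=z_2'$. Now $w$ is H-adjacent to $z_2'$, so $w\in\{(1,2)',(1,-1)'\}$; and $w$ is V-adjacent to $q$, so $w\in\{(1,0)',(1,2)'\}$. Hence $w=(1,2)'$, and $b$ is the edge of index $1$ in V-row $1$. The vertices $q,w$ have H-levels $h$ and $h-1\ge1$, so by (L1) they are not H-joined to $\infty$. In V-view coordinates this says $\tau'\not\equiv2,4\pmod{2L'}$, and we may take $\tau'$ even with $6\le\tau'\le2L'$.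

**Step 3f.** This step splits V-row $1$ at $b$ and merges both parts with V-row $0$, avoiding $a$. Remove the edges $1$ and $\tau'-2$ of V-row $1$ (indices of different parity) and add the H-edges $(1,1)'(1,\tau'-1)'$ and $(1,2)'(1,\tau'-2)'$. We obtain a cycle $X$ on $(1,2)',\dots,(1,\tau'-2)'$ and a cycle $Y$ on $(1,\tau'-1)',\dots,(1,2L'+1)'$, with $\tau'-3\ge3$ and $2L'+3-\tau'\ge3$ vertices. So $X$ contains edge $2$ and $Y$ contains edge $2L'-1\equiv-1$. As $L'\ge5$, $2$ and $-1$ are not in $\{0,L'\}$ mod $2L'$, so the faces $F'(0,2)$, with lower edge $z_2'z_3'$, and $F'(0,-1)$, with lower edge $z_1'z_2'$, exist. Merge $X$, then $Y$, with V-row $0$ via them. As $h'=1$, the result is a Hamiltonian cycle. The H-edges used are the two added first, which join V-level $1$ to V-level $1$, and those in columns $2,3,-1,0$ of V-gap $0$. The edge $a=z_1'(1,1)'$ has column $1$ and is not among them. The edge $b$ was removed.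

This proves Proposition A. $\blacksquare$

## 11. Two V-edges deleted: proof of Proposition B

Here $N$ is even, so $L$ is even, and $e\in M_1$, $f\in M_{\delta-1}$ are V-edges. If $h=0$, the H-cycle is Hamiltonian and avoids $e,f$. Let $h\ge1$. It suffices to choose in every gap $c$ a face $F(c,\theta_c)$ containing neither $e$ nor $f$, so that in each row $c$ with $1\le c\le h-1$ the edges used by gaps $c-1$ and $c$ differ. Then we merge as in Step 2 of the proof of Lemma 13. We say that an edge hits a face if it lies in it. In one subcase below we use Lemma 14 instead.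

**Step 1.** This step settles $L\ge4$ by counting. Choose in the order of gaps $0,1,\dots$. There are at least $2L-2\ge6$ faces in a gap, at most $4$ are hit by $e$ or $f$, and at most one is excluded by the previous choice.

**Step 2.** This step collects what is special for $L=2$. Rows $R_c$, $c\ge1$, are 4-cycles, and $\theta\in\mathbb Z_4$. By Lemma 3 the V-edge in column $\theta$ of gap $c$ is in $M_{\delta-1}$ if $c+\theta$ is even and in $M_1$ if it is odd. So if $e,f$ lie in the same gap, their columns have different parity. Gap $0$ has exactly two faces, $F(0,1)$ with columns $1,2$ and $F(0,3)$ with columns $3,0$, so each gap-0 edge lies in exactly one of them.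

**Step 3.** This step treats the only situation where no face of gap $0$ is free: $e$ and $f$ are both in gap $0$, one in each of the two faces. As their columns have different parity, these are $\{0,1\}$ or $\{2,3\}$. So $e,f$ are the two V-edges at $z_1$, to $(1,1)$ and $(1,0)$, or the two at $z_2$, to $(1,2)$ and $(1,-1)=(1,3)$. Lemma 14 with $z=z_1$, resp. $z=z_2$ (recall $L=2$), gives a Hamiltonian cycle containing no V-edge at $z$, so it avoids $e$ and $f$.

**Step 4.** This step treats $e,f$ both in the same gap $c^*\ge1$. They occupy adjacent columns and hit three of the four faces there. Choose the fourth; then go outward from $c^*$. No face in any other gap is hit, each gap has at least $2$ faces, and at most one is excluded by the neighboring choice.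

**Step 5.** This step treats everything else. Now some face of gap $0$ is not hit: either at most one of $e,f$ is in gap $0$, or both are in the same face of gap $0$. Choose the free face. Going up, each gap $c\ge1$ contains at most one of $e,f$, which hits at most two of the four faces, and at most one face is excluded by the previous choice. So at least $4-2-1=1$ face is admissible.

This proves Proposition B, and with it, by Section 4, Theorems 1 and 2. $\blacksquare$
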